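\title{A quadratic bound for the degree of the tangent bundle of a smooth affine variety}

\begin{abstract}
Let $V\subseteq\mathbb A^n$ be a smooth irreducible variety over an algebraically closed field of any characteristic, and let $TV\subseteq\mathbb A^{2n}$ be its tangent bundle. We prove that $\deg(TV)\le\deg(V)^2$, which answers a question of Jeronimo, Lanciano and Solern\'o. The proof moves $V\times V$ by linear changes of coordinates and passes to a limit in which $TV$ appears as a component; the difference $\deg(V)^2-\deg(TV)$ is the degree of the part of the limit that lies at infinity. We give a sufficient condition and two necessary conditions for equality, characterize equality for hypersurfaces and for curves, and show that the bound is attained in every dimension $1\le d<n$ and every degree. The same method gives $\deg(J_mV)\le\deg(V)^{m+1}$ for the variety of $m$-jets.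
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $K$ be an algebraically closed field of any characteristic, and let $\mathbb A^n$ be $K^n$ with the Zariski topology. The \emph{degree} $\deg(W)$ of an irreducible variety $W\subseteq\mathbb A^N$ of dimension $e$ is its geometric degree in the sense of Heintz: the number of points of $W\cap L$ for a generic affine linear subspace $L$ of dimension $N-e$. For an irreducible variety $V\subseteq\mathbb A^n$ of dimension $d$ with ideal $I(V)$, and a point $p\in V$, put
\[
T_pV=\{q\in K^n:\ \nabla f(p)\cdot q=0\ \text{ for all } f\in I(V)\}.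
\]
One has $\dim T_pV\ge d$. The points with $\dim T_pV=d$ form the dense open set $V_{\mathrm{reg}}$, and $V$ is \emph{smooth} if $V=V_{\mathrm{reg}}$. The \emph{tangent bundle} of a smooth $V$ is
\[
TV=\{(p,q)\in\mathbb A^{2n}:\ p\in V,\ q\in T_pV\},
\]
a smooth irreducible variety of dimension $2d$. How large can $\deg(TV)$ be in terms of $\deg(V)$?

If $V$ is an affine linear subspace, then so is $TV$, and both degrees are $1$. If $V=\{f=0\}$ is a smooth hypersurface of degree $D$, then $TV$ is cut out by $f(p)$ and $\nabla f(p)\cdot q$, two polynomials of degree at most $D$, and B\'ezout's inequality gives $\deg(TV)\le D^2$. In higher codimension more equations are needed, and a product of their degrees is no longer quadratic. The following is known. The bound $\deg(TV)\le\deg(V)^2$ holds if $V$ is a smooth irreducible hypersurface or is defined by generic polynomials. For every smooth irreducible $V\subseteq\mathbb A^n$ of dimension $d$,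
\[
\deg(TV)\le\min\Big\{\deg(V)^{\,n-d+1},\ \deg(V)\big((n-d)(\deg(V)-1)+1\big)^{d}\Big\};
\]
in particular $\deg(TC)\le(n-1)\deg(C)^2$ for a smooth irreducible curve $C\subseteq\mathbb A^n$, $n\ge2$. When $V$ is neither a curve nor a hypersurface, these bounds are at least cubic in $\deg(V)$. Jeronimo, Lanciano and Solern\'o \cite{JLS} posed the following question.

\medskip
\noindent\textbf{Question.} \emph{Is there a universal polynomial $\mathcal P(n,x)$, quadratic in $x$, such that $\deg(TV)\le \mathcal P(n,\deg(V))$ for every smooth irreducible variety $V\subseteq\mathbb A^n$?}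
\medskip

The answer is yes, with $\mathcal P(n,x)=x^2$. The reason is visible once one stops counting equations. A tangent vector is a limit of rescaled secant vectors $q=(p'-p)/t$ with $p,p'\in V$. For fixed $t\ne0$ the pairs $(p,(p'-p)/t)$ form the image of $V\times V$ under a linear automorphism of $\mathbb A^{2n}$, so they form a variety of degree $\deg(V)^2$. As $t\to0$ the total degree of the projective closure is conserved, and $TV$ is one piece of the limit. This family is the deformation to the normal cone of the diagonal.

Throughout the paper $V\subseteq\mathbb A^n$ is irreducible, $d=\dim V$, $D=\deg V$ and $r=n-d$. We write $X\subseteq\mathbb P^n$ for the projective closure of $V$, $H=\{x_0=0\}\cong\mathbb P^{n-1}$ for the hyperplane at infinity, and $X\cap H$ for the scheme-theoretic intersection.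

\begin{theorem}\label{thm:bound}
If $V$ is smooth, then $\deg(TV)\le\deg(V)^2$. For arbitrary irreducible $V$, the closure of the tangent bundle of $V_{\mathrm{reg}}$ has degree at most $\deg(V)^2$.
\end{theorem}

Equality depends on the behavior of $V$ at infinity. Let $d\ge1$. Let $\Sigma\subseteq X\cap H$ be the set of points at which the scheme $X\cap H$ is not smooth of dimension $d-1$, and let $E\subseteq\mathbb P^{n-1}$ be the closure of the set of secant directions $\{[p'-p]:\ p,p'\in V,\ p\ne p'\}$. A scheme is \emph{generically reduced} if each of its irreducible components has multiplicity one. We use the convention $\dim\emptyset=-1$.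

\begin{theorem}\label{thm:equality}
Let $V$ be smooth and $d\ge1$.
\begin{enumerate}
\item[(1)] If $\dim\Sigma<2d-n$, then $\deg(TV)=D^2$.
\item[(2)] If $\deg(TV)=D^2$, then \textup{(a)} $X\cap H$ is generically reduced and \textup{(b)} $\dim E<2d$.
\end{enumerate}
\end{theorem}

Since $\dim\Sigma\ge-1$, the hypothesis of (1) includes the inequality $2d\ge n$.

\begin{corollary}\label{cor:cases}
\begin{enumerate}
\item[(1)] Let $V=\{f=0\}\subset\mathbb A^n$, $n\ge2$, be a smooth irreducible hypersurface, with $f$ irreducible of degree $D$ and with homogeneous part $f_D$ of degree $D$. Then $\deg(TV)=D^2$ if and only if $f_D$ is squarefree.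
\item[(2)] Let $C\subset\mathbb A^n$, $n\ge2$, be a smooth irreducible curve of degree $D$ with projective closure $X$. Then $\deg(TC)=D^2$ if and only if $C$ lies in an affine plane and $X$ meets $H$ in $D$ distinct points.
\item[(3)] For all $1\le d<n$ and $D\ge1$ there is a smooth irreducible $V\subset\mathbb A^n$ of dimension $d$ and degree $D$ with $\deg(TV)=D^2$. Hence every polynomial $\mathcal P$ as in the Question satisfies $\mathcal P(n,D)\ge D^2$ for all $n\ge2$, $D\ge1$, and $x^2$ is optimal.
\end{enumerate}
\end{corollary}

A tangent vector is a curve on $V$ to first order. For curves to order $m$, define the \emph{$m$-th jet variety}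
\[
J_mV=\Big\{(p_0,\dots,p_m)\in\mathbb A^{(m+1)n}:\ f\Big(\sum_{i=0}^m p_i\varepsilon^i\Big)\equiv0 \bmod \varepsilon^{m+1}\ \text{ for all } f\in I(V)\Big\}.
\]
Since $f(p_0+p_1\varepsilon)\equiv f(p_0)+\varepsilon\,\nabla f(p_0)\cdot p_1 \bmod\varepsilon^2$, we have $J_1V=TV$.

\begin{theorem}\label{thm:jets}
If $V$ is smooth, then $\deg(J_mV)\le\deg(V)^{m+1}$.
\end{theorem}

\section{Two conics}\label{sec:conics}

Take $n=2$, write $p=(x,y)$, $q=(u,v)$, and use coordinates $[x_0:x:y:u:v]$ on $\mathbb P^4$. For $t\ne0$ consider the surface of pairs $(p,q)$ with $p\in V$ and $p+tq\in V$.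

\emph{The parabola $y=x^2$.} Subtracting $y=x^2$ from $y+tv=(x+tu)^2$, dividing by $t$ and homogenizing, we obtain
\[
x_0y=x^2,\qquad x_0v=2xu+tu^2 .
\]
For every $t$ these two quadrics cut out a surface of degree $4$ in $\mathbb P^4$, counted with multiplicities. For $t\neq0$ the part at infinity is the line $x_0=x=u=0$, so the affine part, a graph over the $(x,u)$-plane, accounts for all of the degree $4=D^2$. At $t=0$ the affine part is $TV=\{y=x^2,\ v=2xu\}$, but now the whole plane $\Pi=\{x_0=x=0\}$ satisfies both equations. So $TV$ receives only part of the degree.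

If $\operatorname{char}K\neq2$, two general hyperplanes restrict to $TV$ as $a_1(x)+u\,b_1(x)=0$ and $a_2(x)+u\,b_2(x)=0$, with general $a_i$ of degree $2$ and $b_i$ of degree $1$. The solutions correspond to the roots of the cubic $a_1b_2-a_2b_1$: these are distinct for a general choice (with $b_1=1$, $b_2=x$ every cubic occurs), and each determines one $u$ because $b_1,b_2$ have no common root. Thus $\deg(TV)=3$ and $4=3+1$. If $\operatorname{char}K=2$, then $TV=\{y=x^2,\ v=0\}$ has degree $2$; near a point of $\Pi$ with $v\ne0$ the equations become $x_0=0$, $x^2=0$, so $\Pi$ is double and $4=2+2$.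

\emph{The hyperbola $xy=1$.} The same steps give $xy=x_0^2$ and $xv+yu+tuv=0$. At $t=0$ the part at infinity is given by $xy=0$, $xv+yu=0$, and it consists of the three lines $x=y=0$, $x=u=0$ and $y=v=0$ in $\{x_0=0\}$. No surface escapes to infinity. The affine part is $TV$, with multiplicity one because the Jacobian matrix of $xy-1$ and $xv+yu$ has rank $2$ along it. Hence $\deg(TV)=4$.

The parabola is tangent to the line at infinity and the hyperbola is not; this is Corollary~\ref{cor:cases}(1) for conics. In general the equations of the limit are not available, and three things need an argument that avoids them: that the limit has degree $D^2$, that it contains $TV$, and which components it has at infinity.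

\section{Degrees, linear degenerations and charts}\label{sec:tools}

\subsection*{Degree through Hilbert series}
Let $G$ be a graded quotient of a polynomial ring $K[w_0,\dots,w_N]$, of Krull dimension $e+1$. Its Hilbert series $\sum_k(\dim_KG_k)z^k$ has the form $h(z)/(1-z)^{e+1}$ with $h$ a polynomial and $h(1)>0$, and $h(1)$ is the \emph{degree} of the scheme $\operatorname{Proj}G\subseteq\mathbb P^N$. We use two standard facts. First, if $G$ is the homogeneous coordinate ring of the projective closure of an irreducible affine variety $W$, then $h(1)=\deg(W)$. Second, the degree is additive: if $Z$ runs over the components of dimension $e$ of $\operatorname{Proj}G$, with homogeneous primes $\mathfrak p_Z$ and multiplicities $\operatorname{mult}_Z=\operatorname{length}G_{\mathfrak p_Z}$, then $h(1)=\sum_Z\operatorname{mult}_Z\cdot\deg Z$.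

Write $P=(P_1,\dots,P_n)$ and put
\[
S=K[x_0,P]/I(X),\qquad T=S/x_0S .
\]
The ring $S$ is a domain in which $x_0\ne0$, and $X\cap H=\operatorname{Proj}T$. If $S$ has Hilbert series $h(z)/(1-z)^{d+1}$, then $h(1)=D$ and $T$ has Hilbert series $h(z)/(1-z)^{d}$. For $d\ge1$ the scheme $X\cap H$ therefore has degree $D$, and it is pure of dimension $d-1$ by Krull's principal ideal theorem.

\subsection*{Powers of $V$}
We need the closure of $V^k$ in $\mathbb P^{kn}$, with a single homogenizing variable $x_0$ for all factors, and later also its coordinate ring.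

\begin{lemma}\label{lem:product}
Let $k\ge1$ and let $B_{(k)}=S\otimes_{K[x_0]}\cdots\otimes_{K[x_0]}S$ with $k$ factors. Then $B_{(k)}$ is a domain, it is the homogeneous coordinate ring of the closure of $V^k$ in $\mathbb P^{kn}$, and $B_{(k)}/x_0B_{(k)}=T^{\otimes k}$ (tensor product over $K$). Its Hilbert series is $h(z)^k/(1-z)^{kd+1}$, so the closure of $V^k$ has dimension $kd$ and degree $D^k$.
\end{lemma}

\begin{proof}
Choose homogeneous elements $b_\lambda\in S$ whose classes form a $K$-basis of $T$. By induction on the degree they generate $S$ over $K[x_0]$. They are independent: a nontrivial relation $\sum c_\lambda(x_0)b_\lambda=0$ can be divided by the largest power of $x_0$ that divides all $c_\lambda$, since $S$ is a domain, and then it reduces to a nontrivial relation in $T$. So $S\cong K[x_0]\otimes_KT$ and $B_{(k)}\cong K[x_0]\otimes_KT^{\otimes k}$ as graded $K[x_0]$-modules. This gives the Hilbert series and shows that $x_0$ is a nonzerodivisor on $B_{(k)}$; the formula for $B_{(k)}/x_0B_{(k)}$ is base change. Since $S[x_0^{-1}]=K[V][x_0^{\pm1}]$, we get $B_{(k)}[x_0^{-1}]=K[V]^{\otimes k}[x_0^{\pm1}]=K[V^k][x_0^{\pm1}]$,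 a domain because $K$ is algebraically closed. Hence $B_{(k)}$ is a domain. It is the quotient of a polynomial ring in $kn+1$ variables by a homogeneous prime ideal that does not contain $x_0$ and dehomogenizes to $I(V^k)$; this is the ideal of the closure of $V^k$.
\end{proof}

\subsection*{Limits under linear automorphisms}
The next lemma is the conservation of degree. It is the flatness over $\mathbb A^1$ of the closure of a trivial family, written out for graded pieces. Let $\mathbb G_m=\mathbb A^1\setminus\{0\}$.

\begin{lemma}\label{lem:limit}
Let $M\subseteq\mathbb P^N$ be an irreducible closed subvariety of dimension $e$ with homogeneous coordinate ring $B=K[y_0,\dots,y_N]/I(M)$, and let $\Phi_t\in\operatorname{GL}_{N+1}(K[t,t^{-1}])$. Put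
\[
\mathcal W^*=\{(w,t):\ t\ne0,\ \Phi_t(w)\in M\},\qquad \mathcal W=\overline{\mathcal W^*}\subseteq\mathbb P^N\times\mathbb A^1 .
\]
Let $\mathfrak a\subseteq K[t][w_0,\dots,w_N]$ be the ideal generated by the polynomials, homogeneous in $w$, that vanish on $\mathcal W^*$. Put $\mathcal R=K[t][w]/\mathfrak a$, $G=\mathcal R/t\mathcal R$ and $\mathcal W_0=\operatorname{Proj}G\subseteq\mathbb P^N$. Then:
\begin{enumerate}
\item[(i)] the points of $\mathcal W_0$ are the $w$ with $(w,0)\in\mathcal W$;
\item[(ii)] $\mathcal R$ is the image of $\varphi\colon K[t][w]\to B[t,t^{-1}]$, $w\mapsto\Phi_t^{-1}y$;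
\item[(iii)] $G$ and $B$ have the same Hilbert series;
\item[(iv)] $\dim G/\mathfrak p=e+1$ for every minimal prime $\mathfrak p$ of $G$, so $\mathcal W_0$ is pure of dimension $e$, and $\sum_Z\operatorname{mult}_Z(\mathcal W_0)\deg Z=\deg M$, summed over the irreducible components $Z$ of $\mathcal W_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The closure $\mathcal W$ is the zero set of $\mathfrak a$.

(ii) The map $(w,t)\mapsto(\Phi_tw,t)$ identifies the affine cone over $\mathcal W^*$ with $\operatorname{Spec}B\times\mathbb G_m$, whose coordinate ring is the domain $B[t,t^{-1}]$, and it turns the function $F(w,t)$ into $\varphi(F)$. So $F$ vanishes on the cone if and only if $\varphi(F)=0$. As $\varphi$ preserves the degree in $w$, its kernel is homogeneous, and $\mathfrak a=\ker\varphi$.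

(iii) The graded piece $\mathcal R_k$ is a finitely generated $K[t]$-submodule of $B_k[t,t^{-1}]$. It is torsion-free, hence free. Since $y=\Phi_t\varphi(w)$, we have $\mathcal R_k[t^{-1}]=B_k[t,t^{-1}]$, so the rank is $\dim_KB_k$. Therefore $\dim_KG_k=\dim_K\mathcal R_k/t\mathcal R_k=\dim_KB_k$.

(iv) The ring $\mathcal R$ is a finitely generated domain over $K$ with $\mathcal R[t^{-1}]=B[t,t^{-1}]$, so $\dim\mathcal R=e+2$. The element $t$ is nonzero and, since $\mathcal R_0=K[t]$, not a unit. By Krull's principal ideal theorem every prime minimal over $t$ has height one, hence a quotient of dimension $e+1$. The formula follows from (iii) and additivity.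
\end{proof}

To show that a point lies in $\mathcal W_0$ one could construct an arc in $\mathcal W^*$ that tends to it. A dimension count avoids the construction.

\begin{lemma}\label{lem:count}
Let $\Omega\subseteq\mathbb A^N\times\mathbb A^1$ be open and let $Z\subseteq\Omega$ be the common zero set of $c$ polynomials. If $\dim(Z\cap\{t=0\})\le N-c$, then $Z\cap\{t=0\}$ lies in the closure of $Z\cap\{t\ne0\}$.
\end{lemma}

\begin{proof}
By Krull's height theorem every irreducible component $Z'$ of $Z$ has dimension at least $N+1-c$, so $Z'\not\subseteq\{t=0\}$. Then $Z'\cap\{t\ne0\}$ is a nonempty open subset of $Z'$, hence dense in it.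
\end{proof}

\subsection*{Charts}
Lemma~\ref{lem:count} requires as many equations as the codimension. Near a regular point $V$ has such equations, and this is where regularity enters.

\begin{lemma}\label{lem:chart}
For $p_0\in V_{\mathrm{reg}}$ there are $f_1,\dots,f_r\in I(V)$ and a polynomial $g$ with $g(p_0)\ne0$ such that $g\,I(V)\subseteq(f_1,\dots,f_r)$ and a fixed $r\times r$ minor of the Jacobian matrix of $f_1,\dots,f_r$ has no zero on $U=\{g\ne0\}$. Consequently $V\cap U=\{f_1=\dots=f_r=0\}\cap U\subseteq V_{\mathrm{reg}}$, and $T_pV=\{q:\nabla f_i(p)\cdot q=0,\ i\le r\}$ for $p\in V\cap U$.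
\end{lemma}

\begin{proof}
Since $\dim T_{p_0}V=d$, there are $f_1,\dots,f_r\in I(V)$ with linearly independent gradients at $p_0$. They are part of a regular system of parameters of the local ring $\mathcal O$ of $\mathbb A^n$ at $p_0$, so $\mathcal O/(f_1,\dots,f_r)$ is a regular local ring of dimension $d$, in particular a domain. It surjects onto $\mathcal O/I(V)\mathcal O$, which has the same dimension, and a quotient of a domain by a nonzero ideal has smaller dimension. So $I(V)\mathcal O=(f_1,\dots,f_r)\mathcal O$: each of finitely many generators of $I(V)$ is multiplied into $(f_1,\dots,f_r)$ by a polynomial that does not vanish at $p_0$. Let $g$ be the product of these polynomials and of a minor that does not vanish at $p_0$. For $f\in I(V)$ write $gf=\sum a_if_i$. This gives the description of $V\cap U$, and differentiation at $p\in V\cap U$ gives $g(p)\nabla f(p)=\sum a_i(p)\nabla f_i(p)$, which is the description of $T_pV$; this space has dimension $n-r=d$.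
\end{proof}

We call $(U;f_1,\dots,f_r)$ a \emph{chart}. Solving the linear equations for the $r$ coordinates of $q$ that belong to the minor identifies $T(V\cap U)$ with $(V\cap U)\times\mathbb A^d$. These irreducible sets are open in the tangent bundle of $V_{\mathrm{reg}}$, cover it and meet pairwise, so that bundle is irreducible of dimension $2d$. Let $\mathcal T\subseteq\mathbb P^{2n}$ be its closure.

\section{The degeneration of $V\times V$ to the tangent bundle}\label{sec:bound}

From here to the end of Section~\ref{sec:mult}, $B=B_{(2)}$ is the coordinate ring of the closure $M\subseteq\mathbb P^{2n}$ of $V\times V$, a quotient of $K[x_0,P,P']$, and we apply Lemma~\ref{lem:limit} to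
\[
\Phi_t[x_0:P:Q]=[x_0:P:P+tQ].
\]
On $\mathbb A^{2n}=\{x_0=1\}$ the set $\mathcal W^*$ is $\{(p,q,t):\ t\ne0,\ p\in V,\ p+tq\in V\}$. By Lemmas~\ref{lem:product} and~\ref{lem:limit}, $\mathcal W_0$ is pure of dimension $2d$ and
\begin{equation}\label{eq:total}
\sum_Z\operatorname{mult}_Z(\mathcal W_0)\,\deg Z=D^2 .
\end{equation}

\begin{lemma}\label{lem:contains}
If $p_0\in V_{\mathrm{reg}}$ and $q_0\in T_{p_0}V$, then $(p_0,q_0)\in\mathcal W_0$.
\end{lemma}

\begin{proof}
Take a chart $(U;f_1,\dots,f_r)$ at $p_0$. The equations $f_i(p)=0$ and $f_i(p+tq)=0$ coincide at $t=0$, so we replace the second by the difference quotient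
\[
F_i(p,q,t)=\frac{f_i(p+tq)-f_i(p)}{t}\in K[p,q,t],\qquad F_i(p,q,0)=\nabla f_i(p)\cdot q .
\]
Let $\Omega=\{(p,q,t):\ p\in U,\ p+tq\in U\}$ and let $Z\subseteq\Omega$ be the zero set of the $2r$ polynomials $f_i(p)$ and $F_i(p,q,t)$. By Lemma~\ref{lem:chart}, $Z\cap\{t=0\}=T(V\cap U)\times\{0\}$, of dimension $2d=2n-2r$. By Lemma~\ref{lem:count}, $(p_0,q_0,0)$ lies in the closure of $Z\cap\{t\ne0\}$. A point of this set satisfies $f_i(p)=f_i(p+tq)=0$ with $p,p+tq\in U$, so $p,p+tq\in V$ and the point lies in $\mathcal W^*$. Hence $(p_0,q_0,0)\in\mathcal W$.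
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
The set $\mathcal T$ is closed, irreducible of dimension $2d$, and contained in $\mathcal W_0$ by Lemma~\ref{lem:contains}. As $\mathcal W_0$ has dimension $2d$, $\mathcal T$ is a component of $\mathcal W_0$, and \eqref{eq:total} gives $\deg\mathcal T\le D^2$. The closure in $\mathbb A^{2n}$ of the tangent bundle of $V_{\mathrm{reg}}$, which is $TV$ when $V$ is smooth, has projective closure $\mathcal T$ and hence degree $\deg\mathcal T$.
\end{proof}

To decide when equality holds we need the other terms of \eqref{eq:total}. Some equations of $\mathcal W_0$ can always be written down.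

\begin{lemma}\label{lem:firstorder}
For homogeneous $F\in I(X)$, the forms $F(x_0,P)$ and $\sum_{i=1}^n\partial_iF(x_0,P)\,Q_i$ vanish on the scheme $\mathcal W_0$.
\end{lemma}

\begin{proof}
Both $F(x_0,P)$ and $F(x_0,P')$ vanish on $M$. So $F(x_0,P)$ and the polynomial $\big(F(x_0,P+tQ)-F(x_0,P)\big)/t$ vanish on $\mathcal W^*$ and lie in $\mathfrak a$. Set $t=0$.
\end{proof}

\begin{proposition}\label{prop:exact}
If $V$ is smooth, then
\begin{equation}\label{eq:exact}
D^2=\deg(TV)+\sum_{Z\subseteq\{x_0=0\}}\operatorname{mult}_Z(\mathcal W_0)\,\deg Z,
\end{equation}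
where $Z$ runs over the components of $\mathcal W_0$ contained in $\{x_0=0\}$. In particular $\deg(TV)=D^2$ if and only if $\mathcal W_0$ has no component in $\{x_0=0\}$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:firstorder} to the homogenizations of the $f\in I(V)$ and set $x_0=1$: the polynomials $f(p)$ and $\nabla f(p)\cdot q$ vanish on the scheme $\mathcal W_0\cap\mathbb A^{2n}$. In particular its points have $p\in V$, and $V$ is covered by charts because it is smooth. Over a chart, $\mathcal W_0\cap(U\times\mathbb A^n)$ is a closed subscheme of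
\[
\Theta_U=\{f_i(p)=0,\ \nabla f_i(p)\cdot q=0,\ i\le r\}\subseteq U\times\mathbb A^n .
\]
The Jacobian matrix of these $2r$ equations with respect to $(p,q)$ is block triangular, with both diagonal blocks equal to the Jacobian matrix of $f_1,\dots,f_r$. It has rank $2r$, so $\Theta_U$ is smooth, hence reduced, with underlying set $T(V\cap U)$. By Lemma~\ref{lem:contains} the closed subscheme $\mathcal W_0\cap(U\times\mathbb A^n)$ contains every point of $\Theta_U$, so it equals $\Theta_U$. Thus $\mathcal W_0\cap\mathbb A^{2n}$ is $TV$ with its reduced structure: $\mathcal T$ has multiplicity one and is the only component of $\mathcal W_0$ that meets $\mathbb A^{2n}$. Now \eqref{eq:total} becomes \eqref{eq:exact}.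
\end{proof}

\begin{remark}[Hypersurfaces]\label{rem:hyper}
Let $V=\{f=0\}$ be an irreducible hypersurface, smooth or not, and let $F$ be the homogenization of $f$. Then the equations of Lemma~\ref{lem:firstorder} define $\mathcal W_0$: we have $G=K[x_0,P,Q]/(F,F')$ with $F'=\sum_i\partial_iF\,Q_i$. Indeed $F'\neq0$ because $V_{\mathrm{reg}}\neq\emptyset$, and the prime element $F$ does not divide $F'$, which has smaller degree in $(x_0,P)$. So $F,F'$ is a regular sequence and $K[x_0,P,Q]/(F,F')$ has Hilbert series $(1-z^D)^2/(1-z)^{2n+1}$. This is the series of $B$, hence of its quotient $G$. In particular the limits computed in Section~\ref{sec:conics} are the schemes $\mathcal W_0$. The cusp $y^2=x^3$ shows why Proposition~\ref{prop:exact} needs smoothness: there $\nabla f(0)=0$, and the plane $\{0\}\times\mathbb A^2$ is a second affine component of $\mathcal W_0$.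
\end{remark}

\section{Components at infinity: dimension counts}\label{sec:infinity}

Let $V$ be smooth and $d\ge1$. A point of $\mathcal W_0$ at infinity has the form $[0:P:Q]$. If $P\ne0$ it lies over the point $[P]$ of $X\cap H$; the points with $P=0$ form a subset of a $\mathbb P^{n-1}$. Part (1) of Theorem~\ref{thm:equality} bounds both kinds from above, and part (2b) finds the secant directions among the second kind.

\begin{proof}[Proof of Theorem~\ref{thm:equality}(1)]
The affine cone over $X\cap H$ is $\operatorname{Spec}T\subseteq\mathbb A^n$, defined by the forms $F(0,P)$ with $F\in I(X)$ homogeneous, and it is pure of dimension $d$. Its Zariski tangent space at $P$ is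
\[
\Lambda_P=\Big\{Q:\ \sum_{i\ge1}\partial_iF(0,P)\,Q_i=0\ \text{ for all homogeneous }F\in I(X)\Big\}.
\]
Away from the vertex the cone is locally the product of $X\cap H$ and $\mathbb G_m$. So for $P\ne0$ on the cone, $[P]\notin\Sigma$ if and only if $\dim\Lambda_P=d$, and $\Sigma$ is closed. By Lemma~\ref{lem:firstorder}, a point $[0:P:Q]\in\mathcal W_0$ has $P\in\operatorname{Spec}T$ and $Q\in\Lambda_P$. We count the dimension of the pairs $(P,Q)$ and subtract one for scaling.
\begin{itemize}
\item If $P\ne0$ and $[P]\notin\Sigma$, then $P$ moves in a set of dimension $d$ and $Q$ in a space of dimension $d$. These points form a set of dimension at most $2d-1$.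
\item If $P\neq0$ and $[P]\in\Sigma$, then $P$ moves in a cone of dimension $\dim\Sigma+1$ and $Q$ in $K^n$. The dimension is at most $\dim\Sigma+n<2d$.
\item If $P=0$, the dimension is at most $n-1\le2d-1$, since the hypothesis gives $2d-n>\dim\Sigma\ge-1$.
\end{itemize}
So $\mathcal W_0\cap\{x_0=0\}$ has dimension less than $2d$ and contains no component of $\mathcal W_0$. Proposition~\ref{prop:exact} gives $\deg(TV)=D^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equality}(2b)]
In Lemma~\ref{lem:contains} the points $p$ and $p'=p+tq$ come together as $t\to0$. Now keep $p\ne p'$ in $V$ fixed, so that $q=(p'-p)/t$ goes to infinity. For $t\ne0$,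
\[
\Phi_t[t:tp:p'-p]=[t:tp:tp']=[1:p:p']\in M .
\]
The morphism $t\mapsto([t:tp:p'-p],t)$ from $\mathbb A^1$ to $\mathbb P^{2n}\times\mathbb A^1$ sends $\mathbb G_m$ into the closed set $\mathcal W$, hence also $0$, and $[0:0:p'-p]\in\mathcal W_0$. Taking closures, $E'=\{[0:0:\eta]:\ [\eta]\in E\}\subseteq\mathcal W_0$. The set $E$ is the closure of the image of the complement of the diagonal in $V\times V$, so it is irreducible of dimension at most $2d$. If $\dim E=2d$, then $E'$ is a component of $\mathcal W_0$ at infinity, and \eqref{eq:exact} gives $\deg(TV)\le D^2-\deg E<D^2$.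
\end{proof}

Condition (2b) is automatic when $n\le 2d$, since $E\subseteq\mathbb P^{n-1}$.

\section{Multiple components of $X\cap H$}\label{sec:mult}

For a hypersurface, (2a) can be read off Remark~\ref{rem:hyper}: if $\theta^2$ divides $f_D$ for a nonconstant form $\theta$, then $\theta$ divides $f_D$ and all its partial derivatives, so $F$ and $F'$ vanish on $\{x_0=\theta(P)=0\}$, a set of dimension $2n-2=2d$. In higher codimension Lemma~\ref{lem:firstorder} only says what contains $\mathcal W_0$, and cannot produce a component. We use instead the exact description of $G$ as an associated graded ring.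

The plan is as follows. Let $Y$ be a component of $X\cap H$ of multiplicity $\mu$. If $\mathcal W_0$ has no component at infinity, then along $Y$ the diagonal of $\operatorname{Spec}B$ is cut out, as far as multiplicities can tell, by $d$ equations, its codimension. The intersection multiplicity of these $d$ equations with $x_0=0$ can then be computed in two orders. Restricting first to the diagonal, one sees $X\cap H$ and finds $\mu$. Restricting first to $x_0=0$, one sees the product of two copies of the cone over $X\cap H$ and finds $\mu^2$.

\subsection*{Multiplicities and reductions}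
Let $(R,\mathfrak n)$ be a Noetherian local ring of dimension $\delta$. For an $\mathfrak n$-primary ideal $\mathfrak b$, the \emph{multiplicity} is $e(\mathfrak b;R)=\lim_{j\to\infty}\delta!\,j^{-\delta}\operatorname{length}(R/\mathfrak b^j)$. A \emph{system of parameters} is a set of $\delta$ elements that generates an $\mathfrak n$-primary ideal. An ideal $J\subseteq\mathfrak c$ is a \emph{reduction} of $\mathfrak c$ if $J\mathfrak c^{j_0}=\mathfrak c^{j_0+1}$ for some $j_0$; this property passes to localizations and quotients of $R$. We use the following facts.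
\begin{enumerate}
\item[(M1)] If $R$ is regular, then $e(\mathfrak n;R)=1$.
\item[(M2)] If $J$ is a reduction of $\mathfrak c$, then $\mathfrak c^{j_0+j}=J^j\mathfrak c^{j_0}\subseteq J^j\subseteq\mathfrak c^j$. So $\sqrt J=\sqrt{\mathfrak c}$, and $e(J;R)=e(\mathfrak c;R)$ if $\mathfrak c$ is $\mathfrak n$-primary.
\item[(M3)] $e(\mathfrak b;R)=\sum_{\mathfrak p}\operatorname{length}(R_{\mathfrak p})\,e(\mathfrak b;R/\mathfrak p)$, over the primes $\mathfrak p$ with $\dim R/\mathfrak p=\delta$.
\item[(M4)] (Lech's associativity formula; Lech 1957, \cite[Thm.~24.7]{Nagata}.) If $a_1,\dots,a_{\delta-1},x$ is a system of parameters and $J=(a_1,\dots,a_{\delta-1})$, then $e((J,x);R)=\sum_{\mathfrak p}e(x;R/\mathfrak p)\,e(JR_{\mathfrak p};R_{\mathfrak p})$, over the minimal primes $\mathfrak p$ of $J$ with $\dim R/\mathfrak p=1$ and $\operatorname{ht}\mathfrak p=\delta-1$.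
\item[(M5)] (See \cite{Nagata}, or Auslander--Buchsbaum.) If moreover $x$ is a nonzerodivisor, then $e((J,x);R)=e(J;R/xR)$. For $\delta=1$ this reads $e(x;R)=\operatorname{length}(R/xR)$.
\end{enumerate}
The \emph{analytic spread} of an ideal $\mathfrak c$ is the dimension $\ell(\mathfrak c)$ of the fiber ring $\mathcal F=\bigoplus_{j\ge0}\mathfrak c^j/\mathfrak n\mathfrak c^j$, a graded algebra over $\kappa=R/\mathfrak n$ generated in degree one.
\begin{enumerate}
\item[(M6)] (Northcott--Rees.) If $\kappa$ is infinite, then $\mathfrak c$ has a reduction generated by $\ell(\mathfrak c)$ elements.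
\end{enumerate}
Indeed, Noether normalization gives $a_1,\dots,a_\ell\in\mathfrak c$ such that $\mathcal F$ is finite over the subalgebra generated by their classes in $\mathcal F_1$. With $J=(a_1,\dots,a_\ell)$ this gives $\mathfrak c^{j+1}=J\mathfrak c^j+\mathfrak n\mathfrak c^{j+1}$ for large $j$, and Nakayama's lemma gives $\mathfrak c^{j+1}=J\mathfrak c^j$.

\begin{proof}[Proof of Theorem~\ref{thm:equality}(2a)]
Assume $\deg(TV)=D^2$. Let $Y$ be a component of $X\cap H$ and $\mu\ge1$ its multiplicity.

\emph{Step 1: the ring $G$.} Let $I=(P_1'-P_1,\dots,P_n'-P_n)\subset B$. It is the kernel of the multiplication map $B\to S$, so $B/I=S$ and $I$ is the prime ideal of the diagonal. By Lemma~\ref{lem:limit}(ii), $\mathcal R$ is the subring of $B[t,t^{-1}]$ generated by $t$, $x_0$, the $P_i$ and the $(P_i'-P_i)/t$. It contains $P_i'=P_i+t\cdot(P_i'-P_i)/t$, so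
\[
\mathcal R=B[t,It^{-1}]=\bigoplus_{j\in\mathbb Z}I^jt^{-j}\quad(I^j=B\text{ for }j\le0),
\]
the extended Rees algebra of $I$. Since $t\mathcal R=\bigoplus_jI^{j+1}t^{-j}$, we obtain $G=\bigoplus_{j\ge0}I^j/I^{j+1}=\operatorname{gr}_I(B)$, the coordinate ring of the normal cone of the diagonal. It is a finitely generated $S$-algebra. All minimal primes of $G$ have quotients of dimension $2d+1$, and by Proposition~\ref{prop:exact} none of them contains $x_0$. Hence
\begin{equation}\label{eq:dimG}
\dim G/x_0G\le2d .
\end{equation}
This is the only use of the assumption $\deg(TV)=D^2$.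

\emph{Step 2: localization along $Y$.} Let $\mathfrak q\subset S$ be the homogeneous prime of $Y$. Then $x_0\in\mathfrak q$ and $\dim S/\mathfrak q=d$. Let $\mathfrak Q\subset B$ be its preimage, and put $R=B_{\mathfrak Q}$ and $A=R/IR=S_{\mathfrak q}$, both with residue field $\kappa=\kappa(\mathfrak q)\supseteq K$. The dimension formula for the finitely generated domains $B$ and $S$ gives $\dim R=(2d+1)-d=d+1$, $\dim A=(d+1)-d=1$ and $\operatorname{ht}IR=(2d+1)-(d+1)=d$. The ideal $IR$ is prime. The ring $A/x_0A=T_{\mathfrak q}$ is Artinian, and its length is $\mu$: if $P_i\notin\mathfrak q$, then $T[P_i^{-1}]$ is a Laurent polynomial ring over the coordinate ring of $(X\cap H)\cap\{P_i\ne0\}$, so passing to the cone does not change the length at the generic point.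

\emph{Step 3: $d$ equations for the diagonal.} The fiber ring of $IR$ is $\mathcal F=G\otimes_S\kappa$, because localizing the $S$-module $I^j/I^{j+1}$ at $\mathfrak q$ gives $I^jR/I^{j+1}R$ and $IR\subseteq\mathfrak QR$. The primes of $\mathcal F$ correspond to the primes $\mathfrak p$ of $G$ that contract to $\mathfrak q$, and
\[
\dim\mathcal F/\mathfrak p\mathcal F=\operatorname{trdeg}_K\kappa(\mathfrak p)-\operatorname{trdeg}_K\kappa=\dim G/\mathfrak p-d .
\]
Such a $\mathfrak p$ contains $x_0$, so \eqref{eq:dimG} gives $\ell(IR)\le d$. By (M6), $IR$ has a reduction $J$ generated by $\ell(IR)$ elements. By (M2), $\sqrt J=IR$, a prime of height $d$, so Krull's height theorem gives $\ell(IR)=d$. As $R/(IR+x_0R)=A/x_0A$ is Artinian, the $d$ generators of $J$ and $x_0$ form a system of parameters of $R$. Let $e=e((J,x_0);R)$.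

\emph{Step 4: $e=\mu$.} In (M4) the only prime is $IR$. By (M5), $e(x_0;A)=\operatorname{length}(A/x_0A)=\mu$, since $A$ is a domain of dimension one. The ring $R_{IR}=B_I$ is the local ring of $\operatorname{Spec}B$ at the generic point of the diagonal. As $x_0\notin I$, it is a localization of $B[x_0^{-1}]$, the coordinate ring of the smooth variety $V\times V\times\mathbb G_m$, so it is regular. Its maximal ideal is $IB_I$, of which $JB_I$ is a reduction, and (M2) and (M1) give $e(JB_I;B_I)=1$. Hence $e=\mu$.

\emph{Step 5: $e=\mu^2$.} The element $x_0$ is nonzero in the domain $R$. With $\bar R=R/x_0R$, (M5) and (M2) give $e=e(J;\bar R)=e(I;\bar R)$. By Lemma~\ref{lem:product}, $\bar R$ is the localization of $T\otimes_KT$ at the image of $\mathfrak Q$, and $\dim\bar R=d$. Let $\hat Y_1,\hat Y_2,\dots$ be the affine cones over the components of $X\cap H$, and $\hat Y$ the cone over $Y$. The components of $\operatorname{Spec}(T\otimes_KT)$ are the products $\hat Y_i\times\hat Y_j$, and $\mathfrak Q$ is the prime of the diagonal of $\hat Y$. If $\hat Y_i\times\hat Y_j$ contains this diagonal, then $\hat Y\subseteq\hat Y_i\cap\hat Y_j$,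 so $\hat Y_i=\hat Y_j=\hat Y$. Thus $\bar R$ has one minimal prime, the prime $\mathfrak p$ of $\hat Y\times\hat Y$, and (M3) reads $e=\operatorname{length}(\bar R_{\mathfrak p})\cdot e(I;\bar R/\mathfrak p)$.

The ring $\bar R_{\mathfrak p}=(T\otimes_KT)_{\mathfrak p}$ is a localization of $T_{\mathfrak q}\otimes_KT_{\mathfrak q}$. The ring $T_{\mathfrak q}$ has a composition series with $\mu$ factors $\kappa$. Tensor products over $K$ are exact, so $T_{\mathfrak q}\otimes_KT_{\mathfrak q}$ has a filtration with $\mu^2$ factors $\kappa\otimes_K\kappa$. This ring is a domain because $K$ is algebraically closed, and its localization at $\mathfrak p$ is its fraction field, the residue field of $\bar R_{\mathfrak p}$. So the length is $\mu^2$.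

The ring $\bar R/\mathfrak p$ is the local ring of the variety $\hat Y\times\hat Y$ at the generic point of its diagonal, and $I$ generates its maximal ideal. It is a localization of the local ring at $(y,y)$ for a regular point $y$ of $\hat Y$, so it is regular, and $e(I;\bar R/\mathfrak p)=1$ by (M1). Hence $e=\mu^2$.

Steps 4 and 5 give $\mu=\mu^2$, so $\mu=1$.
\end{proof}

For the parabola, $T=K[x,y]/(x^2)$, $\mathfrak q=(x_0,x)$ and $\mu=2$. By Remark~\ref{rem:hyper}, $G/\mathfrak qG=K[y,u,v]$, so $\mathcal F=K(y)[u,v]$ has dimension $2>d$. Step 3 fails, as it must, and the excess dimension is the plane $\Pi$.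

\section{Hypersurfaces, curves and sharpness}\label{sec:cases}

An affine automorphism $p\mapsto\alpha p+\beta$ of $\mathbb A^n$ carries $TV$ to the tangent bundle of the image by the affine automorphism $(p,q)\mapsto(\alpha p+\beta,\alpha q)$, and it acts linearly on $H$. If $V\subseteq\mathbb A^k\times\{0\}\subseteq\mathbb A^n$, then $TV$ lies in $(\mathbb A^k\times\{0\})^2$ and is the tangent bundle of $V$ as a subvariety of $\mathbb A^k$; the homogeneous coordinate rings do not see the extra variables. So $\deg V$, $\deg TV$ and $X\cap H$ are unchanged by affine automorphisms and by embeddings as affine subspaces.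

\begin{proof}[Proof of Corollary~\ref{cor:cases}(1)]
Here $d=n-1\ge1$ and $2d-n=n-2$. The ideal $I(X)$ is generated by the homogenization of $f$, so $X\cap H$ is the scheme $\{f_D=0\}\subset\mathbb P^{n-1}$, pure of dimension $n-2$. If $f_D$ is squarefree, this scheme is reduced, hence smooth on a dense open subset since $K$ is algebraically closed. Then $\dim\Sigma<n-2$, and Theorem~\ref{thm:equality}(1) gives $\deg(TV)=D^2$. If an irreducible form $\theta$ divides $f_D$ exactly $k\ge2$ times, then $\{\theta=0\}$ is a component of multiplicity $k$, and Theorems~\ref{thm:bound} and~\ref{thm:equality}(2a) give $\deg(TV)<D^2$.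
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:cases}(2)]
If $C$ lies in an affine plane we may take $n=2$ and apply (1): the binary form $f_D$ is squarefree if and only if it has $D$ distinct zeros in $H=\mathbb P^1$. It remains to derive a contradiction from the assumptions that $C$ lies in no affine plane and $\deg(TC)=D^2$. We show that $\dim E=2$, against (2b). The idea is that $E$ is essentially the hyperplane section $\operatorname{Sec}(X)\cap H$ of a three-dimensional secant variety; (2a) is what prevents other lines from filling this section.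

\emph{$X$ is smooth and transverse to $H$.} By (2a) the finite scheme $X\cap H$ is reduced. At a point $x$ of it, the local equation of $H$ generates the maximal ideal of the one-dimensional local ring $\mathcal O_{X,x}$. So $X$ is smooth at $x$, and the tangent line at $x$ is not contained in $H$. Hence $X$ is a smooth projective curve.

\emph{The secant lines.} For $(p,p')\in X\times X$ let $L(p,p')$ be the line through $p$ and $p'$ if $p\neq p'$, and the tangent line at $p$ if $p=p'$. This is a morphism from $X\times X$ to the Grassmannian of lines. Only the points $(x,x)$ need an argument. Lift the points near $x$ to vectors $v(p)\in K^{n+1}$ with $i$-th coordinate $1$, and let $u$ be a local parameter at $x$. The ideal $\mathcal I$ of the diagonal satisfies $\mathcal I/\mathcal I^2\cong\Omega_X$, so by Nakayama's lemma it is generated near $(x,x)$ by $u(p')-u(p)$. Hence $v(p')-v(p)=(u(p')-u(p))\,\omega(p,p')$ with $\omega$ regular. The vector $\omega(p,p)=(dv/du)(p)$ is the nonzero direction of the tangent line, and $\omega$ has $i$-th coordinate $0$. So near $(x,x)$ the vectors $v(p)$ and $\omega(p,p')$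 are independent and span $L(p,p')$.

Let $\operatorname{Sec}(X)$ be the union of all $L(p,p')$. It is the image of a $\mathbb P^1$-bundle over $X\times X$, so it is closed, irreducible and of dimension at most $3$.

\emph{$\dim\operatorname{Sec}(X)=3$.} For $p\in X$ let $\Gamma_p=\bigcup_{p'\in X}L(p,p')$, the image of a $\mathbb P^1$-bundle over $X$. It is closed and irreducible and contains $X$ and a line; as $X$ is not a line, $\dim\Gamma_p=2$. If $\dim\operatorname{Sec}(X)\le2$, then $\operatorname{Sec}(X)=\Gamma_p$ for every $p\in X$, so $\operatorname{Sec}(X)$ contains the line through $p$ and any other of its points. Since $C$ lies in no affine plane, $X$ lies in no projective plane and contains four points $p_1,\dots,p_4$ that span a $\mathbb P^3$. Then $\operatorname{Sec}(X)$ contains the line $p_1p_2$, its join with $p_3$, and the join of that plane with $p_4$, which is a $\mathbb P^3$. This is impossible in a surface.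

\emph{The section at infinity.} It follows that $\dim(\operatorname{Sec}(X)\cap H)\ge2$. If $L(p,p')\subseteq H$, then $p,p'\in X\cap H$, and $p\ne p'$ by transversality; such pairs form a finite set $N$. On the complement, $\sigma(p,p')=L(p,p')\cap H$ is a morphism to $H$: if $v,\omega$ span the line and $v_0,\omega_0$ are their $x_0$-coordinates, then $\sigma=[v_0\omega-\omega_0v]$. The set $\operatorname{Sec}(X)\cap H$ is the union of finitely many lines and the image of $\sigma$, so this image has dimension at least $2$. For $p\ne p'$ in $C$ we have $\sigma(p,p')=[p'-p]\in E$, and such pairs are dense in $(X\times X)\setminus N$. So the image of $\sigma$ lies in $E$, and $\dim E\ge2=2d$, which contradicts (2b).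
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:cases}(3)]
Bertini's theorem (Hartshorne, II.8.18, valid in every characteristic), applied to the $D$-th Veronese embedding of $\mathbb P^{d+1}$, gives a smooth hypersurface $X\subset\mathbb P^{d+1}$ of degree $D$. It is irreducible: since $d+1\ge2$, two components would meet, in a singular point. The hyperplanes tangent to $X$ are the image of $X$ in the dual space $\mathbb P^{d+1}$, a set of dimension at most $d$. So some hyperplane $H$ is nowhere tangent to $X$, and the scheme $X\cap H$ is smooth, hence reduced. Then $V=X\setminus H\subset\mathbb A^{d+1}$ is a smooth irreducible hypersurface of degree $D$ with squarefree top form, and $\deg(TV)=D^2$ by (1). Embed $\mathbb A^{d+1}$ linearly in $\mathbb A^n$.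
\end{proof}

\begin{example}[Condition (2a) without (2b)]\label{ex:cubic}
Let $C=\{xy=1,\ (x-1)z=1\}\subset\mathbb A^3$, the smooth curve parametrized by $s\mapsto(s,1/s,1/(s-1))$, $s\ne0,1$. Its closure is the image of $\mathbb P^1$ under $s\mapsto[s(s-1):s^2(s-1):s-1:s]$. These four polynomials are a basis of the polynomials of degree at most $3$, so $D=3$ and $C$ lies in no plane. The values $s=\infty,0,1$ give three distinct points at infinity, so $X\cap H$ is reduced and $\Sigma=\emptyset$. Yet $E=\mathbb P^2$ by the proof of Corollary~\ref{cor:cases}(2), and $\deg(TC)<9$. The parabola, conversely, satisfies (2b) and not (2a). In both examples $\dim\Sigma=2d-n$ (it is $-1$ for the cubic and $0$ for the parabola), so the strict inequality in Theorem~\ref{thm:equality}(1) cannot be replaced by $\le$.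
\end{example}

\begin{example}[A space curve with few secant directions]\label{ex:charp}
Let $K$ have characteristic $c>0$ and let $C=\{(s,s^c,s^{c^2})\}\subset\mathbb A^3$. It is smooth and lies in no plane. The difference of two of its points is again a point of $C$, so $\dim E\le1$. Thus (2b) alone does not exclude space curves, and the proof of Corollary~\ref{cor:cases}(2) has to pass through (2a). Here (2a) fails: $D=c^2$, since $a_0+a_1s+a_2s^c+a_3s^{c^2}$ is separable for $a_1\neq0$, while the equations $y=x^c$ and $z=y^c$ leave only the point $[0:0:0:1]$ at infinity.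
\end{example}

\section{Jets}\label{sec:jets}

In Section~\ref{sec:bound} the line $\tau\mapsto p+\tau q$ was required to lie on $V$ at the two parameters $0$ and $t$. For jets we require a polynomial curve of degree $m$ to lie on $V$ at $m+1$ parameters that collide as $t\to0$.

\begin{proof}[Proof of Theorem~\ref{thm:jets}]
Write $\gamma(\tau)=\sum_{i=0}^mp_i\tau^i$, and for a polynomial $f$ on $\mathbb A^n$ let $(f\circ\gamma)_k\in K[p_0,\dots,p_m]$ be the coefficient of $\tau^k$ in $f(\gamma(\tau))$.

\emph{Structure of $J_mV$.} Let $(U;f_1,\dots,f_r)$ be a chart, $U=\{g\ne0\}$, and let $J_U$ be the open part of $J_mV$ where $p_0\in U$. For $p_0\in U$ the conditions for $f_1,\dots,f_r$ imply those for all $f\in I(V)$: we have $gf=\sum a_if_i$, and $g(\gamma(\varepsilon))$ is a unit in $K[\varepsilon]/(\varepsilon^{m+1})$ because its constant term is $g(p_0)\ne0$. So $J_U$ is defined by $(f_i\circ\gamma)_k=0$ for $i\le r$, $k\le m$. For $k=0$ this is $f_i(p_0)=0$. For $k\geq1$ put $\gamma_{<k}=\sum_{j<k}p_j\tau^j$. Then $f_i(\gamma)\equiv f_i(\gamma_{<k})+\tau^k\,\nabla f_i(p_0)\cdot p_k \bmod\tau^{k+1}$, so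
\[
(f_i\circ\gamma)_k=\nabla f_i(p_0)\cdot p_k+(\text{a polynomial in }p_0,\dots,p_{k-1}).
\]
Using the invertible minor we solve successively for $r$ coordinates of each of $p_1,\dots,p_m$; the other $d$ coordinates are free. Thus $J_U\cong(V\cap U)\times\mathbb A^{md}$. Since $V$ is smooth, these irreducible open sets cover $J_mV$, and they meet pairwise. So $J_mV$ is irreducible of dimension $(m+1)d$.

\emph{The family.} Fix distinct $s_0,\dots,s_m\in K$ and let
\[
\Phi_t[x_0:P_0:\dots:P_m]=\Big[x_0:\sum_i(ts_0)^iP_i:\dots:\sum_i(ts_m)^iP_i\Big].
\]
The Vandermonde determinant $\prod_{j<k}(ts_k-ts_j)$ is a nonzero constant times a power of $t$, so $\Phi_t$ is invertible over $K[t,t^{-1}]$. Apply Lemma~\ref{lem:limit} to $\Phi_t$ and the closure $M$ of $V^{m+1}$ in $\mathbb P^{(m+1)n}$. By Lemma~\ref{lem:product}, the limit $\mathcal W_0$ is pure of dimension $(m+1)d$ and has degree $D^{m+1}$. The affine part of $\mathcal W^*$ consists of the $(p_0,\dots,p_m,t)$ with $t\neq0$ and $\gamma(ts_j)\in V$ for all $j$.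

\emph{Containment.} The equations $f_i(\gamma(ts_j))=0$, $0\le j\le m$, all become $f_i(p_0)=0$ at $t=0$, so they have to be recombined. Divide $f_i(\gamma(\tau))$ by the monic polynomial $\omega_t(\tau)=\prod_j(\tau-ts_j)$, with remainder $\sum_{k=0}^m\rho_{ik}\tau^k$, $\rho_{ik}\in K[p_0,\dots,p_m,t]$. If all $\rho_{ik}$ vanish at a point, then $f_i(\gamma(ts_j))=0$ there for all $i,j$. At $t=0$ we have $\omega_0=\tau^{m+1}$, so $\rho_{ik}$ specializes to $(f_i\circ\gamma)_k$. (For $m=1$, $s_0=0$, $s_1=1$ the remainder is $f_i(p_0)+\tau F_i(p_0,p_1,t)$, with $F_i$ as in Lemma~\ref{lem:contains}.) Let $\Omega=\{p_0\in U,\ \gamma(ts_j)\in U\text{ for all }j\}$, an open set whose part $t=0$ is $\{p_0\in U\}$, and let $Z\subseteq\Omega$ be the zero set of the $(m+1)r$ polynomials $\rho_{ik}$. Then $Z\cap\{t=0\}=J_U\times\{0\}$ has dimension $(m+1)d=(m+1)n-(m+1)r$. By Lemma~\ref{lem:count} it lies in the closure of $Z\cap\{t\neq0\}$, and this set lies in $\mathcal W^*$ because $V\cap U=\{f_1=\dots=f_r=0\}\cap U$. Hence $J_U\subseteq\mathcal W_0$ for every chart, and $J_mV\subseteq\mathcal W_0$.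

The closure of $J_mV$ is irreducible of dimension $(m+1)d$, so it is a component of $\mathcal W_0$, and Lemma~\ref{lem:limit}(iv) gives $\deg(J_mV)\le D^{m+1}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{JLS}
Gabriela Jeronimo, Leonardo Lanciano, Pablo Solern\'o,
\emph{On the geometric degree of the tangent bundle of a smooth algebraic variety},
arXiv:2403.10661 (2024).

\bibitem{Nagata}
Nagata, \emph{Local Rings}.

\end{thebibliography}
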